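# A ball with a flared well: non-trapping obstacles with resonances close to the real axis

## 1. Digging a flared well into a ball

An *obstacle* is a compact set $\mathcal O\subset\mathbb R^3$ with smooth boundary such that $\mathbb R^3\setminus\mathcal O$ is connected. Write $x=(x',x_3)$, $r=|x'|$, $\bar B_R=\{|x|\le R\}$, and think of $R$ as large. The talk is about one shape, the ball with a well,
$$\mathcal O_0=\bar B_R\setminus\{r<1,\ x_3>0\}. \tag{1.1}$$
A vertical hole of radius $1$ goes from the equatorial plane up to the sphere; the cylinder $r=1$ meets the sphere at height $h_0=\sqrt{R^2-1}$. The set $\mathcal O_0$ has two defects. It has corners, and its wall is vertical, so a horizontal billiard ball bouncing along a diameter at height $h_0/2$ never leaves. We repair both at once by smooth obstacles $\mathcal O_\varepsilon\subset\mathcal O_0$ whose well is slightly *flared*: at every point of its floor and wall, the normal pointing out of the obstacle has strictly positive vertical component. As $\varepsilon\to0$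 they fill $\mathcal O_0$ from inside.

Fix $R$ large and $\varepsilon>0$ small, and put $z_\varepsilon=\sqrt{R^2-(1+3\varepsilon)^2}$.

**Step 1 (a convex body that is flat near the mouth).** The purpose is to replace the ball by a smooth convex body which, near the well, is exactly the half-space $\{x_3\le z_\varepsilon\}$; the well can then be cut out as a graph. Let $j$ be the mollification of $|s|$ by an even nonnegative kernel of mass $1$ supported in $(-\varepsilon,\varepsilon)$. Then $j$ is smooth, even, convex, $|j'|\le1$, $j(s)=|s|$ for $|s|\ge\varepsilon$, and $|s|\le j(s)\le|s|+\varepsilon$. Put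
$$\mathrm m(a,b)=\tfrac12(a+b)+\tfrac12 j(a-b).$$
Since $\max(a,b)=\frac12(a+b)+\frac12|a-b|$, this is a smoothed maximum. It is smooth, convex, nondecreasing in each argument (the partial derivatives are $\frac12(1\pm j')\ge0$), $\max\le \mathrm m\le\max+\varepsilon$, and $\mathrm m=\max$ where $|a-b|\ge\varepsilon$. Let
$$\phi_K(x)=\mathrm m\big(|x|^2-R^2,\;x_3-z_\varepsilon\big),\qquad K=\{\phi_K\le0\}.$$
A convex function that is nondecreasing in each argument, composed with convex functions, is convex; so $\phi_K$ is smooth and convex. Also $\phi_K(0)\le\max(-R^2,-z_\varepsilon)+\varepsilon<0$. If $\phi_K(x)=0$, convexity gives $-\nabla\phi_K(x)\cdot x\le\phi_K(0)-\phi_K(x)<0$, so $\nabla\phi_K(x)\ne0$. Hence $K$ is a convex set with smooth boundary and interior $\{\phi_K<0\}$; since $\mathrm m\ge\max$, $K\subset\bar B_R\cap\{x_3\le z_\varepsilon\}$, so $K$ is compact.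

Near the axis only the second argument matters. Let $r<1+2\varepsilon$, $x_3=z_\varepsilon-t$ with $0\le t\le z_\varepsilon+\frac12$, and $a=|x|^2-R^2$, $b=x_3-z_\varepsilon=-t$. Then
$$a-b=r^2+(z_\varepsilon-t)^2-R^2+t\le(1+2\varepsilon)^2-(1+3\varepsilon)^2+t(t+1-2z_\varepsilon)\le-2\varepsilon,$$
because the difference of squares is $-\varepsilon(2+5\varepsilon)$ and $t+1-2z_\varepsilon\le\frac32-z_\varepsilon\le0$. For slightly negative $t$ we still have $a-b\le-\varepsilon$. So there is $\varepsilon'>0$ with
$$\phi_K=x_3-z_\varepsilon\quad\text{on}\quad\mathcal N=\{r<1+2\varepsilon,\ -\tfrac12<x_3<z_\varepsilon+\varepsilon'\}. \tag{1.2}$$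

**Step 2 (the well).** Let $\psi\in C^\infty(\mathbb R)$ be nondecreasing, $\psi=0$ on $(-\infty,0]$, $\psi=1$ on $[1,\infty)$, and
$$f(r)=z_\varepsilon\,\psi\big((r-1)/\varepsilon\big),\qquad D=\{x\in K:\ r<1+\varepsilon,\ x_3>f(r)\},\qquad \mathcal O_\varepsilon=K\setminus D .$$
The floor is $\{r\le1,\ x_3=0\}$; the wall rises from height $0$ to height $z_\varepsilon$ while $r$ grows from $1$ to $1+\varepsilon$.

**Step 3 ($\mathcal O_\varepsilon$ is an obstacle).** We have $\bar D\subset\{r\le1+\varepsilon,\ 0\le x_3\le z_\varepsilon\}\subset\mathcal N$. In $\mathcal N$, $K$ is $\{x_3\le z_\varepsilon\}$ by (1.2), and $f\le z_\varepsilon$ with $f=z_\varepsilon$ for $r\ge1+\varepsilon$; hence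
$$\mathcal O_\varepsilon\cap\mathcal N=\{x\in\mathcal N:\ x_3\le f(r)\}, \tag{1.3}$$
the subgraph of a smooth function of $x'$. A point outside $\mathcal N$ has a neighborhood disjoint from the compact set $\bar D$, and there $\mathcal O_\varepsilon=K$. So $\mathcal O_\varepsilon$ is compact with smooth boundary. Its complement is $(\mathbb R^3\setminus K)\cup D$. A point of $D$ can be moved vertically upward, staying in $D$ until height $z_\varepsilon$, and then leaves $K$; and $\mathbb R^3\setminus K$ is connected because $K$ is compact and convex. So the complement is connected.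

**Step 4 (comparison with $\mathcal O_0$).** We record two facts that will later transfer information from $\mathcal O_0$ to $\mathcal O_\varepsilon$:
$$\mathcal O_\varepsilon\subset\mathcal O_0;\qquad\text{every compact }E\subset\operatorname{int}\mathcal O_0\text{ lies in }\mathcal O_\varepsilon\text{ for all small }\varepsilon. \tag{1.4}$$
The inclusion holds since $f=0$ for $r\le1$, so $D\supset K\cap\{r<1,x_3>0\}$. For the second fact, points of $\mathcal O_0$ with $r\ge1$ satisfy $x_3\le h_0$, and those with $r<1$ satisfy $x_3\le0$; so $\mathcal O_0\subset\{x_3\le h_0\}$ and $E$ is a compact subset of $\{|x|<R,\ x_3<h_0\}$. As $z_\varepsilon\to h_0$, for small $\varepsilon$ we have $\max(|x|^2-R^2,x_3-z_\varepsilon)\le-\varepsilon$ on $E$, hence $\phi_K\le0$ and $E\subset K$. Moreover $\{r\le1,x_3\ge0\}$ is the closure of the removed set $\{r<1,x_3>0\}$, so it contains no interior point of $\mathcal O_0$, and $E$ has positive distance to it. Since $D\subset\{r<1+\varepsilon,\ x_3>0\}$ lies within distance $\varepsilon$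 of it, $E\cap D=\emptyset$ for small $\varepsilon$.

## 2. Resonances of obstacles and the unit-ball conjecture

**Definition (resonances).** $\operatorname{Res}(\mathcal O)$ is the set of poles of the meromorphic continuation of the Dirichlet resolvent $(-\Delta-\lambda^2)^{-1}$ on $\mathbb R^3\setminus\mathcal O$ from $\operatorname{Im}\lambda>0$ to $\mathbb C$ (acting on compactly supported $L^2$ functions, with values in $L^2_{\rm loc}$). All resonances lie in $\operatorname{Im}\lambda<0$. Put $g(\mathcal O)=\inf_{\lambda\in\operatorname{Res}(\mathcal O)}|\operatorname{Im}\lambda|$.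

**Definition (non-trapping).** $\mathcal O$ is non-trapping if every billiard trajectory (generalized geodesic reflecting off $\partial\mathcal O$) in $\mathbb R^3\setminus\mathcal O$ escapes to infinity. The precise notion of trajectory is in Section 3.

The computable example is the unit ball $B(0,1)$ (closed). Outgoing solutions separate as $h_l(\lambda|x|)Y_{lm}(x/|x|)$ with $h_l=h_l^{(1)}$ the spherical Hankel functions, and the resonances are the zeros of the $h_l$. Up to constants of modulus $1$,
$$zh_0=e^{iz},\qquad zh_1=e^{iz}\Big(1+\frac iz\Big),\qquad zh_2=e^{iz}\Big(1+\frac{3i}z-\frac3{z^2}\Big).$$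
So $l=0$ gives no resonance, $l=1$ gives $-i$, and $l=2$ gives $\frac12(\pm\sqrt3-3i)$. We use as a recalled fact that every zero of every $h_l$ has $\operatorname{Im}z\le-1$; thus $g(B(0,1))=1$, attained at $-i$.

Dilating the picture gives $\operatorname{Res}(s\mathcal O)=s^{-1}\operatorname{Res}(\mathcal O)$, and a dilate of a non-trapping obstacle is non-trapping. In particular $g(B(0,s))=1/s$: smaller balls have larger gaps. Here is the statement we test, from Peter Hintz and Maciej Zworski, "Wave decay for star-shaped obstacles in $\mathbb R^3$: papers of Morawetz and Ralston revisited", arXiv:1703.01389 (2017).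

**Conjecture.** Suppose $\mathcal O\subset\mathbb R^3$ is a non-trapping obstacle. Then
$$\inf_{\lambda\in\operatorname{Res}(\mathcal O)}|\operatorname{Im}\lambda|=1,\quad\mathcal O\subset B(0,1)\ \Longrightarrow\ \mathcal O=B(0,1).$$

Among balls centered at the origin it is true, by $g(B(0,s))=1/s$. In general it is false, by an arbitrarily large factor.

**Theorem 1.** For every $\delta>0$ there is a non-trapping obstacle $\mathcal O\subset B(0,\delta)$ with $g(\mathcal O)=1$. For $\delta<1$ this contradicts the conjecture.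

**Theorem 2.** (a) $\{g(\mathcal O):\mathcal O\subset B(0,1)\text{ a non-trapping obstacle with a resonance}\}=(0,\infty)$.
(b) For all $N\in\mathbb N$, $\eta>0$ there is a non-trapping $\mathcal O\subset B(0,1)$ with at least $N$ resonances in $|\operatorname{Im}\lambda|<\eta$. Quantitatively, for each $N$ there is $C_N$ such that for all large $R$ there is a non-trapping $\mathcal O\subset B(0,1)$ with at least $N$ resonances satisfying $|\operatorname{Im}\lambda|\le C_NR^{-2}$, $|\operatorname{Re}\lambda-j_{0,1}R|\le1$, where $j_{0,1}$ is the first zero of $J_0$.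

Both follow from a statement about the flared wells.

**Proposition 3.** For every $N$ there are $C_N,R_N$ such that for every $R\ge R_N$ there is a non-trapping obstacle $\mathcal O\subset\bar B_R$ with at least $N$ resonances satisfying $|\operatorname{Im}\lambda|\le C_NR^{-3}$, $|\operatorname{Re}\lambda-j_{0,1}|\le C_NR^{-2}$.

The deduction uses one published fact. **(F)** If $\mathcal O$ is non-trapping, then for every $A$ the half-plane $\{\operatorname{Im}\lambda>-A\}$ contains only finitely many resonances. (Melrose–Sjöstrand, CPAM 31 (1978), 35 (1982); Melrose, Duke Math. J. 46 (1979); Vainberg, *Asymptotic Methods in Equations of Mathematical Physics*, 1989.) The hypothesis is sometimes stated with a uniform escape time from a ball containing $\mathcal O$; for our obstacles Proposition 6 proves that too. Fact (F) does not bound the number of such resonances and does not say where they are, so it does not conflict with Proposition 3, which concerns finitely many resonances at the fixed frequency $j_{0,1}$.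

**Proof of Theorems 1 and 2 from Proposition 3.** Let $\mathcal O$ be as in Proposition 3. By (F) and the absence of resonances with $\operatorname{Im}\lambda\ge0$, the infimum $g=g(\mathcal O)$ is attained, so $0<g\le C_NR^{-3}$. The dilate $g\mathcal O$ is non-trapping, $g(g\mathcal O)=g^{-1}g=1$, and
$$g\mathcal O\subset B(0,gR)\subset B(0,C_NR^{-2}).$$
Taking $R$ large proves Theorem 1. For (a), given $\gamma>0$ take a non-trapping $\mathcal O'\subset B(0,\gamma)$ with $g(\mathcal O')=1$; then $\gamma^{-1}\mathcal O'\subset B(0,1)$ has $g=\gamma$. Conversely $0<g<\infty$ for a non-trapping obstacle with a resonance, by (F). For (b), rescale the obstacle of Proposition 3 by $1/R$: its resonances are multiplied by $R$, so $|\operatorname{Im}\lambda|\le C_NR^{-2}$ and $|\operatorname{Re}\lambda-j_{0,1}R|\le C_NR^{-1}\le1$ for $R$ large. $\square$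

What matters after rescaling is $R|\operatorname{Im}\lambda|\to0$. It remains to prove Proposition 3: Section 3 shows that $\mathcal O_\varepsilon$ is non-trapping, Sections 4–10 produce the resonances.

## 3. Rays in the flared well escape

**Definition (generalized geodesics).** Let $\Omega=\mathbb R^3\setminus\mathcal O_\varepsilon$ and let $n$ be the unit normal on $\partial\Omega$ pointing into $\Omega$. A unit-speed generalized geodesic $x:\mathbb R\to\bar\Omega$ (Melrose–Sjöstrand; Hörmander, *ALPDO III*, Def. 24.3.7) is continuous, and there is a set $\mathsf T\subset\mathbb R$ of reflection times, each isolated in $\mathsf T$ (accumulation at times outside $\mathsf T$ is allowed), such that the following holds. At every $t\notin\mathsf T$ the velocity $p=\dot x$, $|p|=1$, exists and is differentiable as a function on $\mathbb R\setminus\mathsf T$, with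
$$p'=0\ \text{ if }x(t)\in\Omega,\qquad p'=k\,n\ \text{ with some }k\ge0\ \text{ if }x(t)\in\partial\Omega. \tag{3.1}$$
At $t\in\mathsf T$, $x(t)\in\partial\Omega$, the limits $p(t\pm)$ exist, $p(t-)\cdot n<0$, and
$$p(t+)-p(t-)=2|p(t-)\cdot n|\,n. \tag{3.2}$$

In the full definition $k=\max(0,-\operatorname{Hess}\phi(p,p)/|\nabla\phi|)$ for a defining function $\phi$ positive in $\Omega$; we use only $k\ge0$. Time reversal preserves the class. An example with $k>0$, for the straight wall $r=1$ seen from inside: $x(t)=(\cos t,\sin t,\text{const})$ glides along the wall, $p'=-(\cos t,\sin t,0)=n$, so $k=1$. It agrees with the formula for $\phi=\frac12(1-r^2)$, where $|\nabla\phi|=1$ on the wall and $\operatorname{Hess}\phi(p,p)=-1$.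

The point to see is this: *every change of $p$ is a nonnegative multiple of $n$*. In the flared well $n_3>0$, so $p_3$ can only grow. Outside the well the body is convex, and a different quantity can only grow. The rest is bookkeeping, and the first tool handles accumulating reflections.

**Lemma 4.** Let $I$ be an interval and $G$ a function on $I\setminus\mathsf T$, differentiable on $I\setminus\mathsf T$ with $G'\ge0$, and with one-sided limits $G(t-)\le G(t+)$ at each $t\in\mathsf T\cap I$ (at an endpoint of $I$ in $\mathsf T$, only the limit from inside $I$ is required). Then $G$ is nondecreasing.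

**Proof.** On $\mathsf T\cap I$ define $G(t)=\frac12(G(t-)+G(t+))$ (the one available limit at an endpoint), and let $G_\theta=G+\theta t$, $\theta>0$. We claim that each $t\in I$ has a neighborhood in $I$ in which
$$G_\theta(s)\le G_\theta(t)\le G_\theta(s')\qquad\text{for } s<t<s' .$$
If $t\notin\mathsf T$, the derivative of $G_\theta$ at $t$ is at least $\theta>0$, so this holds for nearby $s,s'\notin\mathsf T$; the value at a nearby point of $\mathsf T$ is an average of limits of such values on the same side of $t$, so it holds there too. If $t\in\mathsf T$, a punctured neighborhood avoids $\mathsf T$, the mean value theorem makes $G_\theta$ monotone on each side, and $G_\theta(t-)\le G_\theta(t)\le G_\theta(t+)$.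

Given $a<b$ in $I$, let $T$ be the supremum of those $s\in[a,b]$ with $G_\theta\ge G_\theta(a)$ on $[a,s]$. If $T>a$, the left inequality at $T$ gives $G_\theta(T)\ge G_\theta(a)$; for $T=a$ this is trivial. The right inequality extends this beyond $T$ unless $T=b$. So $G_\theta(b)\ge G_\theta(a)$; let $\theta\to0$. $\square$

The second tool says that a bounded monotone quantity that dominates all changes of $p$ forces quick escape: a ray that turns little over a long time goes far.

**Lemma 5.** Let $\rho,\Gamma>0$. There is $T_0=T_0(\rho,\Gamma)$ such that the following holds. Let $J$ be an interval on which $|x(t)|\le\rho$, and $G$ a function on $J\setminus\mathsf T$ with $|G|\le\Gamma$ such that $G\pm p\cdot e$ is nondecreasing on $J\setminus\mathsf T$ for every unit vector $e$. Then $|J|\le T_0$.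

**Proof.** For $s<t$ in $J\setminus\mathsf T$ and all unit $e$, $(p(t)-p(s))\cdot e\le G(t)-G(s)$, so $|p(t)-p(s)|\le G(t)-G(s)$; in particular $G$ is nondecreasing. Let $L=4\rho+1$ and let $\nu\ge4\Gamma+1$ be an integer. Suppose $|J|>\nu L$. Then $J$ contains $\nu$ consecutive intervals of length $L$. The total increase of $G$ is at most $2\Gamma$, so on the interior $J'$ of one of them it is at most $2\Gamma/\nu\le\frac12$. Put $e=p(s_0)$ with $s_0\in J'\setminus\mathsf T$. Then $p\cdot e\ge1-\frac12=\frac12$ on $J'\setminus\mathsf T$. By Lemma 4, $x\cdot e-\frac t2$ is nondecreasing on $J'$, so, in the limit towards the ends of $J'$, $x\cdot e$ increases by at least $L/2>2\rho$. This contradicts $|x|\le\rho$. Take $T_0=\nu L$. $\square$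

**Proposition 6.** $\mathcal O_\varepsilon$ is non-trapping. Moreover, with $\rho=R+1$, there is $T_*$ such that $|x(t)|>\rho$ for $|t|>T_*$ for every generalized geodesic with $|x(0)|\le\rho$.

**Proof.** Let $x(t)$ be a generalized geodesic, $m(t)=\phi_K(x(t))$ and $Z=\{t:m(t)<0\}$, an open set: the times spent in the well. If $t\in Z$, then $x(t)\in\operatorname{int}K$ is a limit of points of $\Omega\cap\operatorname{int}K\subset D$, so $x(t)\in\bar D\subset\mathcal N$.

**Step 1 (in the well, $p_3$ grows).** Consider an interval on which $x(t)\in\mathcal N$. By (1.3) the boundary there is the graph of $f$, so $n_3=(1+f'(r)^2)^{-1/2}\ge c_0$ with $c_0=(1+\sup f'^2)^{-1/2}>0$. By (3.1), (3.2) all changes of $p$ are nonnegative multiples of $n$, and $n_3\ge0$, $c_0^{-1}n_3\pm n\cdot e\ge0$ for unit $e$. By Lemma 4, $p_3$ and $c_0^{-1}p_3\pm p\cdot e$ are nondecreasing.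

**Step 2 (outside the well, $m'$ grows).** Consider an interval disjoint from $Z$, so $m\ge0$ there. If $x(t)\in\partial\mathcal O_\varepsilon$, then $m(t)=0$, because $\mathcal O_\varepsilon\subset K$; so $x(t)\in\partial K\cap\partial\mathcal O_\varepsilon$. As $\mathcal O_\varepsilon\subset K$ and both boundaries are smooth, the outward normals agree there: $n=\nabla\phi_K/|\nabla\phi_K|$. Put $m'=\nabla\phi_K(x)\cdot p$ and $c_K=\min_{\partial K}|\nabla\phi_K|>0$. Off $\mathsf T$,
$$\frac{d}{dt}m'=\operatorname{Hess}\phi_K(p,p)+\nabla\phi_K\cdot p',$$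
where the first term is $\ge0$ by convexity, and $\nabla\phi_K\cdot p'=k|\nabla\phi_K|\ge c_K|p'|$ at boundary times, $p'=0$ otherwise. At times in $\mathsf T$, $m'$ jumps by $|\nabla\phi_K|\,|p(t+)-p(t-)|\ge c_K|p(t+)-p(t-)|$. By Lemma 4, $m'$ and $c_K^{-1}m'\pm p\cdot e$ are nondecreasing.

**Step 3 (leaving the well is final).** Let $\beta<\infty$ be the right endpoint of a component of $Z$. We show $Z\cap[\beta,\infty)=\emptyset$. We have $m(\beta)=0$, $x(\beta)\in\bar D\subset\mathcal N$, and $m=x_3-z_\varepsilon$ near time $\beta$. Choose $\theta>0$ with $x([\beta-\theta,\beta+\theta])\subset\mathcal N$ and $m<0$ on $[\beta-\theta,\beta)$. Since $x_3(\beta-\theta)<z_\varepsilon=x_3(\beta)$, there is $t_0\in(\beta-\theta,\beta)\setminus\mathsf T$ with $v:=p_3(t_0)>0$; otherwise Lemma 4 applied to $-x_3$ would make $x_3$ nonincreasing. By Step 1, $p_3\ge v$ on $[t_0,\beta+\theta]\setminus\mathsf T$, and Lemma 4 for $x_3-vt$ gives $m(t)\ge v(t-\beta)$ on $[\beta,\beta+\theta]$. Let $\beta'$ be the supremum of the $\tau$ with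 $m\ge0$ on $[\beta,\tau]$; so $\beta'\ge\beta+\theta$. On $[\beta,\beta')$, $m'$ is nondecreasing by Step 2, and equals $p_3\ge v$ near $\beta$; so $m'\ge v$, and $m(t)\ge v(t-\beta)$ by Lemma 4. If $\beta'<\infty$, then $m(\beta')>0$ by continuity, so $m>0$ slightly beyond $\beta'$, contradicting the choice of $\beta'$. Hence $\beta'=\infty$.

**Step 4 (uniform escape).** By Step 3, $Z\cap[0,\infty)$ is empty or one interval, so $[0,\infty)$ is a union of at most three intervals, each contained in $Z$ or disjoint from $Z$. Suppose $|x|\le\rho$ on $[0,T]$. Lemma 5 applies on each piece of $[0,T]$: with $G=c_0^{-1}p_3$ on a piece in $Z$ (Step 1, as $x\in\mathcal N$ there) and with $G=c_K^{-1}m'$ on the others (Step 2). Here $|G|\le\Gamma:=\max\big(c_0^{-1},\,c_K^{-1}\max_{|x|\le\rho}|\nabla\phi_K|\big)$. So $T\le3T_0$.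

Consequently, if $|x(0)|\le\rho$, then $t_1=\inf\{t\ge0:|x(t)|>\rho\}\le3T_0$, and $|x(t_1)|=\rho>R$. The motion is free as long as $|x|>R$. Since $|x|>\rho$ at times arbitrarily close after $t_1$, $x\cdot p\ge0$ at $t_1$. So
$$|x(t)|^2=\rho^2+2(x\cdot p)(t_1)(t-t_1)+(t-t_1)^2\qquad\text{for all }t\ge t_1,$$
which gives $|x(t)|>\rho$ for $t>3T_0$ and $|x(t)|\to\infty$. Time reversal gives the same for $t\to-\infty$; take $T_*=3T_0$. A geodesic that never meets $\{|x|\le\rho\}$ is a straight line, and any other one is covered after a shift of time. $\square$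

The escape time depends on $\varepsilon$ (through $c_0$, $c_K$), and it may: for each fixed $\varepsilon$ we only need non-trapping.

## 4. A leaky string, and which mode to use

Why should the well have resonances close to the real axis? A first thought is that any wave bouncing up and down a long tube leaks only at the mouth, so it decays slowly. A one-dimensional model shows how slow, and that this first thought is not enough. Let
$$f''+\kappa^2f=0\ \text{on }(0,h),\qquad f(0)=0,\qquad f(h)+\gamma f'(h)=0,$$
with a fixed complex number $\gamma$ describing the leak. With $f=\sin\kappa s$ the condition is $\sin\kappa h+\gamma\kappa\cos\kappa h=0$.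

If $\kappa$ is of size $1$, it says $\kappa h=k\pi-\arctan(\gamma\kappa)$, so $\operatorname{Im}\kappa=-h^{-1}\operatorname{Im}\arctan(\gamma\kappa)$. For $\gamma=ic$ with $0<c\kappa<1$ to leading order, $\arctan(ic\kappa)=i\operatorname{artanh}(c\kappa)$ and $|\operatorname{Im}\kappa|$ is comparable to $1/h$. With $h\approx R$ this means $R|\operatorname{Im}\kappa|$ is of size $1$: after rescaling to the unit ball nothing has been gained, since we need $R|\operatorname{Im}\lambda|\to0$.

If instead $k$ is fixed and $h$ is large, write $\kappa h=k\pi+\eta$. Then $\tan\eta=-\frac\gamma h(k\pi+\eta)$, so $\eta=-\gamma k\pi/h+O(h^{-2})$ and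
$$\kappa^2=\Big(\frac{k\pi}h\Big)^2-\frac{2\gamma k^2\pi^2}{h^3}+O(h^{-4}).$$
The string moves so slowly in the $s$ direction that the flux $\gamma\kappa$ at the mouth is itself $O(1/h)$, and $\operatorname{Im}\kappa^2=O(h^{-3})$. In the well, a wave $f(x_3)\varphi_1(x')$ in the lowest transverse mode has $\lambda^2=\mu^2+\kappa^2$, where $\mu=j_{0,1}$. So we should look at $\lambda$ just above the cut-off frequency $\mu$, where $\operatorname{Im}\lambda=\operatorname{Im}\kappa^2/(2\operatorname{Re}\lambda)=O(R^{-3})$. That is the rate in Proposition 3.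

The proof must therefore produce an honest "$\gamma$" for the well in the ball and bound it *uniformly in $R$*. The number $\gamma$ will be the response of everything except the lowest mode in the tube: the other transverse modes, the small cap above the mouth, and the exterior of the ball. We begin with the exterior.

## 5. The logarithmic derivative of spherical Hankel functions

Let $w_l=h_l'/h_l$. Up to a constant of modulus $1$, $zh_l(z)=e^{iz}p_l(i/z)$ with $p_l$ a real polynomial of degree $l$, $p_l(0)=1$. So $h_l(z)=\mathrm{const}\cdot e^{iz}z^{-l-1}\prod_{j=1}^l(z-z_j)$, and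
$$w_l(z)=i-\frac{l+1}z+\sum_{j=1}^l\frac1{z-z_j},\qquad\operatorname{Im}z_j\le-1, \tag{5.1}$$
since the $z_j$ are resonances of $B(0,1)$. For $x>0$ write
$$w_l(x)=-P_l(x)+iq_l(x),\qquad M_l(x)=x^2|h_l(x)|^2 .$$
Examples: $w_0(x)=i-\frac1x$, so $P_0=\frac1x$, $q_0=1$. For $l=1$, $M_1=1+x^{-2}$, and the lemma's proof gives $q_1=\frac{x^2}{x^2+1}$, $P_1=\frac1x+\frac1{x(x^2+1)}$. One should think of $q_l$ as radiation and of $P_l$ as evanescent decay.

**Lemma 7.** For $x>0$, $l\ge0$:

* **(H1)** $q_l=1/M_l$ and $0<q_l\le1$.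
* **(H2)** $\frac1x\le P_l(x)\le\frac{l+1}x$.
* **(H3)** For $x\ge1$, $|y|\le\frac12$: $\ |w_l(x+iy)-w_l(x)|\le|y|\big(4+\frac{l+1}{x^2}\big)$.
* **(H4)** For $\delta\in(0,\frac12)$ there are $c_\delta,x_\delta>0$ such that $P_l(x)+q_l(x)\ge c_\delta$ whenever $x\ge x_\delta$, $l\ge0$, $|l(l+1)x^{-2}-1|\ge\delta$.

**Proof of (H1), (H2).** The Wronskian gives $\operatorname{Im}(h_l'\bar h_l)=x^{-2}$, and $w_l=h_l'\bar h_l/|h_l|^2$, so $q_l=1/M_l$. To see $M_l\ge1$, let $F=xh_l$ and $\nu=l(l+1)$; then $F''=(\nu x^{-2}-1)F$. If $F''=VF$ with $V$ real, then $|F|^2$ satisfies $M'''=4VM'+2V'M$; here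
$$M'''=4(\nu x^{-2}-1)M'-4\nu x^{-3}M.$$
Moreover $M=p_l(i/x)p_l(-i/x)=\sum_kc_kx^{-2k}$ is an even polynomial in $1/x$ with $c_0=1$. The coefficient of $x^{-2k-3}$ on the left is $-2k(2k+1)(2k+2)c_k$, on the right $-8\nu kc_k+8(k+1)c_{k+1}-4\nu c_k$. Hence
$$8(k+1)c_{k+1}=4(2k+1)\big[l(l+1)-k(k+1)\big]c_k. \tag{5.2}$$
So $c_k\ge0$, and $c_k=0$ for $k>l$. Thus $M\ge1$, which is (H1). Next, $P_l=-\frac{(|h_l|^2)'}{2|h_l|^2}=\frac1x-\frac{M'}{2M}$ and
$$0\le-\frac{M'}{2M}=\frac{\sum kc_kx^{-2k-1}}{\sum c_kx^{-2k}}\le\frac lx .$$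

**Proof of (H3).** Taking imaginary parts in (5.1) at real $x$, $0<q_l(x)=1-\sum_j\frac{|\operatorname{Im}z_j|}{|x-z_j|^2}$, and $|\operatorname{Im}z_j|\ge1$, so $\sum_j|x-z_j|^{-2}<1$. Since $|x-z_j|\ge1$, we have $|x+iy'-z_j|\ge|x-z_j|-\frac12\ge\frac12|x-z_j|$ for $|y'|\le\frac12$. Hence
$$|w_l'(x+iy')|=\Big|\frac{l+1}{(x+iy')^2}-\sum_j\frac1{(x+iy'-z_j)^2}\Big|\le\frac{l+1}{x^2}+4,$$
and we integrate from $y'=0$ to $y$.

**Proof of (H4).** The idea: $w$ solves a Riccati equation with a forcing term of size at least $\delta$; if $w$ were nearly $0$ at some point, the forcing would push $\operatorname{Re}w$ to a positive value nearby, but $\operatorname{Re}w=-P_l<0$ always. From the equation of $h_l$,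
$$w'=-w^2-\tfrac2xw+Q,\qquad Q(x)=l(l+1)x^{-2}-1 .$$
Let $\eta_1=\delta/16$; then $|w|\le\eta_1$, $x\ge1$ imply $|w^2+\frac2xw|\le3\eta_1\le\delta/4$. Let $\eta=\delta\eta_1/32$ and suppose $|w(x_0)|<\eta$ at some $x_0\ge x_\delta$ with $|Q(x_0)|\ge\delta$, where $x_\delta\ge2$ is large depending on $\delta$.

*Case $Q(x_0)\le-\delta$.* On $[x_0-1,x_0]$, $Q=(Q(x_0)+1)(x_0/x)^2-1$ and $(x_0/x)^2\le1+\delta/2$ for $x_0$ large, so $-1\le Q\le(1-\delta)(1+\frac\delta2)-1\le-\delta/2$. While $|w|\le\eta_1$ we have $\operatorname{Re}w'\le-\delta/4$ and $|w'|\le2$. Going backward a distance $s=\eta_1/4$, $|w|\le\eta+2s<\eta_1$, so the condition $|w|\le\eta_1$ persists throughout. Thus $\operatorname{Re}w(x_0-s)\ge-\eta+\frac\delta4s=-\eta+\frac{\delta\eta_1}{16}>0$, a contradiction.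

*Case $Q_0:=Q(x_0)\ge\delta$.* On $[x_0,x_0+1]$, using $(x_0/x)^2\ge1-\frac2{x_0}$,
$$Q_0\ge Q\ge Q_0-\tfrac2{x_0}(Q_0+1)\ge Q_0-\tfrac2{x_0}\big(1+\tfrac1\delta\big)Q_0\ge\tfrac12Q_0$$
for $x_0$ large. While $|w|\le\eta_1$ we have $\operatorname{Re}w'\ge\frac{Q_0}2-\frac\delta4\ge\frac{Q_0}4$ and $|w'|\le2Q_0$. With $s=\eta_1/(4\max(Q_0,1))$, $|w|\le\eta+\eta_1/2<\eta_1$ on $[x_0,x_0+s]$, so the condition persists, and $\operatorname{Re}w(x_0+s)\ge-\eta+\frac{Q_0}4s\ge-\eta+\frac{\delta\eta_1}{16}>0$, because $Q_0/\max(Q_0,1)\ge\delta$. A contradiction.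

So $|w|\ge\eta$, and $P_l+q_l\ge|w|$ gives (H4) with $c_\delta=\eta$. $\square$

## 6. A quadratic form on the ball whose kernel detects resonances

Let $B$ be the open ball of radius $R\ge1$ and $S=\partial B$. From now on $C,c$ denote positive constants independent of $R$ (possibly depending on $N$), and "$R$ large" may depend on $N$. For $u\in H^1(B)$ write $u|_S=\sum\hat u_{lm}R^{-1}Y_{lm}(x/R)$, so $\sum|\hat u_{lm}|^2=\|u\|^2_{L^2(S)}$. Then
$$\sum\tfrac lR|\hat u_{lm}|^2\le\|\nabla u\|^2_{L^2(B)},\qquad\|u\|^2_{L^2(S)}\le4\|u\|^2_{H^1(B)}. \tag{6.1}$$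
The left side of the first is the energy of the harmonic extension $\sum\hat u_{lm}R^{-1}(|x|/R)^lY_{lm}$ of $u|_S$, which minimizes the Dirichlet energy. For the second, integrate $R^{-1}\operatorname{div}(x|u|^2)$ over $B$: $\|u\|^2_{L^2(S)}\le\frac3R\|u\|^2+2\|u\|\|\nabla u\|\le4\|u\|^2_{H^1(B)}$.

**Step 1 (the outgoing boundary form).** We encode the outgoing condition on $S$ in a bounded form. Let $\mathcal D_R=\{|\operatorname{Re}\lambda-\mu|<\frac12,\ |\operatorname{Im}\lambda|<\frac1{2R}\}$ with $\mu=j_{0,1}\approx2.405$. There $1<\operatorname{Re}\lambda<3$, $|\lambda|^2\le10$, and $w_l(\lambda R)$ is analytic by (5.1). Put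
$$\Lambda_\lambda(u,v)=\sum\lambda w_l(\lambda R)\,\hat u_{lm}\overline{\hat v_{lm}} .$$
For $l=0$ the coefficient is $\lambda w_0(\lambda R)=i\lambda-\frac1R$, the logarithmic derivative at $|x|=R$ of the outgoing wave $e^{i\lambda|x|}/|x|$. With $\lambda=\sigma+i\tau$, (H1), (H2) give $|w_l(\sigma R)|\le1+\frac{l+1}{\sigma R}$, and (H3) with $x=\sigma R$, $y=\tau R$ gives $|w_l(\lambda R)-w_l(\sigma R)|\le R|\tau|\big(4+\frac{l+1}{(\sigma R)^2}\big)$. So $|\lambda w_l(\lambda R)|\le C(1+\frac lR)$, and since $\lambda w_l(\lambda R)-\sigma w_l(\sigma R)=\lambda(w_l(\lambda R)-w_l(\sigma R))+i\tau w_l(\sigma R)$ and $R\ge1$,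
$$|\lambda w_l(\lambda R)-\sigma w_l(\sigma R)|\le C_1R|\tau|\left(1+\tfrac lR\right). \tag{6.2}$$
By (6.1), $\Lambda_\lambda$ is a bounded form on $H^1(B)$, uniformly in $R$, and analytic in $\lambda$.

**Step 2 (the form and its Fredholm property).** Let
$$a_\lambda(u,v)=\int_B(\nabla u\cdot\nabla\bar v-\lambda^2u\bar v)\,dx-\Lambda_\lambda(u,v).$$
For compact $\mathcal O\subset\bar B$ let $H_{\mathcal O}=\{u\in H^1(B):u=0\text{ a.e. on }\mathcal O\}$ and let $A_{\mathcal O}(\lambda):H_{\mathcal O}\to H_{\mathcal O}^*$ (antidual) be the operator of $a_\lambda$. Let $\mathcal D_R'=\{\lambda\in\mathcal D_R:C_1R|\operatorname{Im}\lambda|<\frac12\}$, an open rectangle. Since $-\operatorname{Re}(\sigma w_l(\sigma R))=\sigma P_l\ge0$, (6.2) and (6.1) give $-\operatorname{Re}\Lambda_\lambda(u,u)\ge-\frac12\sum(1+\frac lR)|\hat u_{lm}|^2\ge-\frac12\|u\|^2_{L^2(S)}-\frac12\|\nabla u\|^2$, so on $\mathcal D_R'$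
$$\operatorname{Re}a_\lambda(u,u)\ge\tfrac12\|\nabla u\|^2-C\big(\|u\|^2_{L^2(B)}+\|u\|^2_{L^2(S)}\big). \tag{6.3}$$
Adding a large multiple of the $L^2(B)$ and $L^2(S)$ inner products makes the form coercive, hence its operator invertible by Lax–Milgram; and $H^1(B)\to L^2(B)\oplus L^2(S)$ is compact. So $A_{\mathcal O}(\lambda)$ is an analytic family of Fredholm operators of index $0$ on $\mathcal D_R'$.

A check: for $\mathcal O=\{|x|\le a\}$, $a<R$, a radial kernel element would be $u=\sin(\lambda(|x|-a))/|x|$ with $u'(R)=(i\lambda-\frac1R)u(R)$, that is, $\cos\lambda(R-a)-i\sin\lambda(R-a)=0$, which is impossible. This matches the absence of zeros of $h_0$.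

**Lemma 8.** Let $\mathcal O\subset\bar B$ be an obstacle (smooth boundary). If $\lambda_0\in\mathcal D_R'$ and $\ker A_{\mathcal O}(\lambda_0)\ne0$, then $\lambda_0\in\operatorname{Res}(\mathcal O)$.

**Proof.** **Step 1 (for $\operatorname{Im}\lambda>0$ the resolvent solves the problem on $B$).** Let $\lambda\in\mathcal D'_R$, $\operatorname{Im}\lambda>0$, $F\in L^2(B\setminus\mathcal O)$ extended by zero, and $U=(-\Delta-\lambda^2)^{-1}F\in H^1_0(\mathbb R^3\setminus\mathcal O)$. Any $v\in H_{\mathcal O}$ extends to a compactly supported $\tilde v\in H^1(\mathbb R^3)$; it vanishes a.e. on $\mathcal O\subset\bar B$, and as $\partial\mathcal O$ is smooth, $\tilde v\in H^1_0(\mathbb R^3\setminus\mathcal O)$. So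
$$\int_{\mathbb R^3}\nabla U\cdot\nabla\bar{\tilde v}-\lambda^2U\bar{\tilde v}=\int F\bar v. \tag{6.4}$$
For $|x|>R$, $U\in L^2$ solves the Helmholtz equation, so $U=\sum c_{lm}h_l(\lambda|x|)Y_{lm}(x/|x|)$. The partial sums $U_L$ over $l\le L$ are images of $U$ under orthogonal projections which commute with the radial derivative and the angular Laplacian, so $U_L\to U$ in $H^1(\{|x|>R\})$. Each $U_L$ is smooth up to $S$ and decays exponentially, and the outward normal of $\{|x|>R\}$ on $S$ is $-x/|x|$; Green's formula gives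
$$\int_{|x|>R}\nabla U_L\cdot\nabla\bar{\tilde v}-\lambda^2U_L\bar{\tilde v}=-\int_S\partial_{|x|}U_L\,\bar v=-\sum_{l\le L}\lambda w_l(\lambda R)\,\hat U_{lm}\overline{\hat v_{lm}} .$$
The traces of $U$ from both sides of $S$ agree, and the sum converges absolutely by (6.1) applied to $U|_B$ and $v$. Letting $L\to\infty$, the integral over $|x|>R$ equals $-\Lambda_\lambda(U,v)$, and (6.4) says $A_{\mathcal O}(\lambda)(U|_B)=F$.

**Step 2 (bijectivity and continuation).** So the range of $A_{\mathcal O}(\lambda)$ contains $L^2(B\setminus\mathcal O)$. This is dense in $H_{\mathcal O}^*$, because a $v\in H_{\mathcal O}$ annihilated by it is $0$. Being Fredholm of index $0$, $A_{\mathcal O}(\lambda)$ is bijective for these $\lambda$. By analytic Fredholm theory $A_{\mathcal O}^{-1}$ is meromorphic on $\mathcal D_R'$, and by continuation $A_{\mathcal O}(\lambda)^{-1}F$ equals the restriction to $B$ of the continued resolvent applied to $F$.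

**Step 3 (no resonance, no kernel).** If $\lambda_0$ were not a resonance, $A_{\mathcal O}(\lambda)^{-1}F$ would be analytic at $\lambda_0$ for each $F\in L^2(B\setminus\mathcal O)$. So the coefficients of the principal part of $A_{\mathcal O}^{-1}$ at $\lambda_0$, which are bounded operators, vanish on a dense set, hence vanish. Then $A_{\mathcal O}^{-1}A_{\mathcal O}=I$ extends to $\lambda_0$, and $\ker A_{\mathcal O}(\lambda_0)=0$. $\square$

## 7. Kernels survive exhaustion from inside

The set $\mathcal O_0$ has corners and is trapping, so we transfer kernel elements from it to $\mathcal O_\varepsilon$. A smaller obstacle has a larger form domain, and (1.4) is exactly what makes the domains converge.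

**Lemma 9.** Let $\mathcal O_n\subset\mathcal O_0\subset\bar B$ be compact, $|\mathcal O_0\setminus\operatorname{int}\mathcal O_0|=0$, and suppose every compact subset of $\operatorname{int}\mathcal O_0$ lies in $\mathcal O_n$ for $n$ large. Let $\bar U\subset\mathcal D_R'$ be a closed disc centered at $\lambda_0$ with $\ker A_{\mathcal O_0}(\lambda_0)\ne0$ and $A_{\mathcal O_0}(\lambda)$ injective for $\lambda\in\partial U$. Then for $n$ large there is $\lambda_n\in U$ with $\ker A_{\mathcal O_n}(\lambda_n)\ne0$.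

**Proof.** Write $A_n,H_n$ for the objects of $\mathcal O_n$, $n\geq 0$; so $H_0\subset H_n$. If $u_n\in H_n$ and $u_n\rightharpoonup u$ in $H^1(B)$, then $u=0$ a.e. on compact subsets of $\operatorname{int}\mathcal O_0$, so $u\in H_0$.

**Step 1 (uniform invertibility on $\partial U$).** We claim $\|A_n(\lambda)^{-1}\|\le C'$ for $\lambda\in\partial U$ and $n$ large, with $C'$ independent of $n$ and $\lambda$. Otherwise (the index being $0$), along a subsequence, $\lambda_n\to\lambda_*\in\partial U$, $u_n\in H_n$, $\|u_n\|_{H^1}=1$, $\|A_n(\lambda_n)u_n\|_{H_n^*}\to0$, $u_n\rightharpoonup u\in H_0$. Testing with $v\in H_0\subset H_n$ gives $a_{\lambda_*}(u,v)=0$, so $u=0$ by injectivity. Then $u_n\to0$ in $L^2(B)$ and $L^2(S)$ by compactness, and (6.3) gives $\|u_n\|_{H^1}\to0$, a contradiction.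

**Step 2 (conclusion).** Suppose that along a subsequence $A_n(\lambda)$ is injective for all $\lambda\in U$. Then $A_n^{-1}$ is analytic near $\bar U$, and $\|A_n(\lambda_0)^{-1}\|\le C'$ by the maximum principle. Let $F\in H_0^*$, extended to a bounded antilinear functional on $H^1(B)$. Then $u_n=A_n(\lambda_0)^{-1}(F|_{H_n})$ is bounded in $H^1(B)$, and a weak limit $u$ lies in $H_0$. For $v\in H_0$, $a_{\lambda_0}(u_n,v)=F(v)$ passes to the limit, so $A_0(\lambda_0)u=F$. Thus $A_0(\lambda_0)$ is surjective, hence injective (index $0$), a contradiction. $\square$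

## 8. The straight well: splitting off the lowest transverse mode

Let $\omega=\{r<1\}\subset\mathbb R^2$, with first Dirichlet eigenfunction $\varphi_1$, real and $\|\varphi_1\|_{L^2(\omega)}=1$. The first two distinct Dirichlet eigenvalues of $\omega$ are $\mu^2<\mu_2^2$ with $\mu=j_{0,1}\approx2.405$, $\mu_2=j_{1,1}\approx3.83$, and $\mu^2$ is simple.

Let $H=H_{\mathcal O_0}$. Its elements vanish outside $W=\{r<1,x_3>0,|x|<R\}$, which up to a null set is $W_0\cup\mathcal C$ with the tube $W_0=\omega\times(0,h_0)$ and the cap $\mathcal C=W\cap\{x_3>h_0\}$, of height at most $R-h_0=\frac1{R+h_0}\le\frac1R$. Traces on $S$ are supported in $A=\{|x|=R,\ r\le1,\ x_3>0\}$, a spherical cap of area $|A|=2\pi R(R-h_0)\le2\pi$.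

**Spectral parameter.** For $k\in\{1,\dots,N\}$ let $\Delta_k=\{\kappa\in\mathbb C:|\kappa h_0-k\pi|\le1\}$; these are pairwise disjoint. Let $\lambda=\lambda(\kappa)=\sqrt{\mu^2+\kappa^2}$ (principal branch). As $\operatorname{Re}\kappa>0$ on $\Delta_k$, $\kappa\mapsto\lambda$ is analytic and injective on $\bigcup_k\Delta_k$, and maps the interior of each $\Delta_k$ biholomorphically onto an open set. For $R$ large,
$$|\kappa|\le C/R,\quad|\lambda-\mu|\le C/R^2,\quad R|\operatorname{Im}\lambda|\le C/R,\quad\lambda\in\mathcal D_R'. \tag{8.1}$$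

**Step 1 (decomposing $H$).** For $u\in H$ and $0<s<h_0$ let $f_u(s)=\int_\omega u(x',s)\varphi_1(x')\,dx'$. For a.e. such $s$, $u(\cdot,s)$ is in $H^1$ of a disc larger than $\omega$ and vanishes outside $\omega$, so $u(\cdot,s)\in H_0^1(\omega)$. Since $u=0$ for $x_3<0$, $f_u\in H^1(0,h_0)$ and $f_u(0)=0$. Put $\beta_u=f_u(h_0)$ and $u_\perp=u-f_u\varphi_1$ on $W_0$. With $\chi(s)=(1-h_0+s)_+$, which is supported in $[h_0-1,h_0]$ with $\chi(h_0)=1$, let
$$H_s=\{u\in H:f_u=\beta_u\chi\},\qquad H_1=\{g(x_3)\varphi_1(x')1_{W_0}:g\in H_0^1(0,h_0)\}.$$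
Then $H=H_s\oplus H_1$: the $H_1$-component of $u$ is $(f_u-\beta_u\chi)\varphi_11_{W_0}$, and an element $g\varphi_1 1_{W_0}$ of $H_1$ lying in $H_s$ has $g=g(h_0)\chi=0$. So $H_1$ is the clamped string, and $H_s$ is everything else, including one degree of freedom $\beta$ at the mouth.

**Step 2 (the form decouples).** In $W_0$, $\int_\omega\nabla'\varphi_1\cdot\nabla'\bar v_\perp\,dx'=\mu^2\int_\omega\varphi_1\bar v_\perp\,dx'=0$, and $\int_\omega\varphi_1\partial_3\bar v_\perp\,dx'=0$ because $\int_\omega\varphi_1v_\perp(\cdot,s)\,dx'=0$ for all $s$. So cross terms vanish, and since $\mu^2-\lambda^2=-\kappa^2$,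
$$a_\lambda(u,v)=\int_0^{h_0}(f_u'\bar f_v'-\kappa^2f_u\bar f_v)\,ds+b_\lambda(u,v), \tag{8.2}$$
$$b_\lambda(u,v)=\int_{W_0}(\nabla u_\perp\cdot\nabla\bar v_\perp-\lambda^2u_\perp\bar v_\perp)+\int_{\mathcal C}(\nabla u\cdot\nabla\bar v-\lambda^2u\bar v)-\Lambda_\lambda(u,v).$$
Moreover $b_\lambda(u,v)=0$ if $u$ or $v$ is in $H_1$: such functions have zero $\perp$-part, vanish on $\mathcal C$, and have zero trace on $S$.

## 9. Coercivity off the lowest mode: rotating the form by $e^{i\pi/4}$

To define a bounded "$\gamma$" we need a lower bound for $b_\lambda$ on $H_s$ that is uniform in $R$. The natural try is $\operatorname{Re}b_\lambda(u,u)\ge c\|u\|^2$. The tube and the cap will be fine, but nothing there controls $\beta_u$; it has to come from the trace on $S$. The real part of $-\Lambda_\sigma$ has coefficients $\sigma P_l(\sigma R)$, and for $l=0$ this is exactly $\frac1R$. A bound with factor $1/R$ is worthless, since errors of size $C/R$ occur elsewhere. The imaginary part sees $\sigma q_l$ instead, which is fine for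 $l=0$ ($q_0=1$), but by (5.2) $c_1=\frac12l(l+1)$, so (H1) gives $q_l(x)\le2x^2/(l(l+1))\to0$ as $l\to\infty$; and the imaginary part is no help in the tube. Multiplying the form by $e^{i\pi/4}$ makes the coefficients proportional to $P_l+q_l$, to which both radiation and evanescent decay contribute. By (H4) only the band $l(l+1)\approx(\sigma R)^2$ escapes our bound, and there we use that the trace lives on the set $A$, too small to concentrate in so few modes.

**Proposition 10.** There are $c>0$, $R_N$ such that for $R\ge R_N$, $\kappa\in\Delta_k$, $k\le N$, $u\in H_s$: $\ \operatorname{Re}\big(e^{i\pi/4}b_\lambda(u,u)\big)\ge c\|u\|^2_{H^1(B)}$.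

**Proof.** Write $\|\cdot\|$ for the $H^1(B)$ norm and $\lambda=\sigma+i\tau$. For $u\in H_s$, the orthogonality of Section 8 gives
$$\|u\|^2=\|u_\perp\|^2_{H^1(W_0)}+|\beta_u|^2\|\chi\varphi_1\|^2_{H^1(W_0)}+\|u\|^2_{H^1(\mathcal C)},\qquad\|\chi\varphi_1\|^2_{H^1(W_0)}=\tfrac{1+\mu^2}3+1, \tag{9.1}$$
so all we have to control is $u_\perp$, $\beta_u$, and $u$ on $\mathcal C$.

**Step 1 (tube: controls $u_\perp$).** As $u_\perp(\cdot,s)\in H_0^1(\omega)$ is orthogonal to $\varphi_1$, $\int_{W_0}|\nabla'u_\perp|^2\ge\mu_2^2\int_{W_0}|u_\perp|^2$. Also $\operatorname{Re}(-e^{i\pi/4}\lambda^2)\ge-\frac{\mu^2}{\sqrt2}-|\kappa|^2\ge-\frac1{\sqrt2}(\mu^2+2|\kappa|^2)$. So the $W_0$ term contributes at least $\frac1{\sqrt2}\big(\|\nabla u_\perp\|^2-(\mu^2+2|\kappa|^2)\|u_\perp\|^2\big)$. As $\mu<\mu_2$ and $\kappa=O(1/R)$, bounding a fixed fraction $1-\theta$ of $\|\nabla u_\perp\|^2$ below by $(1-\theta)\mu_2^2\|u_\perp\|^2$ with $\theta$ small shows that this is at least $c_1\|u_\perp\|^2_{H^1(W_0)}$ for $R$ large.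

**Step 2 (cap: controls $\nabla u$ there, and $u$ is small).** The cap term contributes at least $\frac1{\sqrt2}\|\nabla u\|^2_{L^2(\mathcal C)}-10\|u\|^2_{L^2(\mathcal C)}$. For $(x',s)\in\mathcal C$, compare $u(x',s)$ with $u(x',s')$, $s'\in(h_0-1,h_0)$; the distance is at most $1+\frac1R\le2$, so $|u(x',s)|^2\le2|u(x',s')|^2+4\int|\partial_3u(x',\cdot)|^2dx_3$. Averaging over $s'$ gives $|u(x',s)|^2\le2\int|u(x',\cdot)|^2dx_3+4\int|\partial_3u(x',\cdot)|^2dx_3$. Integrating over $\mathcal C$, of height at most $1/R$,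
$$\|u\|^2_{L^2(\mathcal C)}\le\tfrac4R\|u\|^2. \tag{9.2}$$

**Step 3 (exterior: controls the trace on $A$).** We have $\operatorname{Re}(-e^{i\pi/4}\sigma w_l)=\sigma\operatorname{Re}\big(e^{i\pi/4}(P_l-iq_l)\big)=\frac\sigma{\sqrt2}(P_l+q_l)$. Replacing $\lambda w_l(\lambda R)$ by $\sigma w_l(\sigma R)$ costs, by (6.2), (6.1), (8.1), at most $C_1R|\tau|\sum(1+\frac lR)|\hat u_{lm}|^2\le\frac CR\|u\|^2$. So
$$\operatorname{Re}\big(-e^{i\pi/4}\Lambda_\lambda(u,u)\big)\ge\frac\sigma{\sqrt2}\sum(P_l+q_l)(\sigma R)\,|\hat u_{lm}|^2-\frac CR\|u\|^2. \tag{9.3}$$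
Let $\delta=\frac1{36}$, $X=\sigma R$, and let $\mathcal L=\{l:|l(l+1)X^{-2}-1|<\delta\}$ be the band where (H4) is silent. If nonempty, $\mathcal L=\{l_1,\dots,l_2\}$ is a set of consecutive integers with $l_2\le\sqrt{1+\delta}\,X$, and since $2l+1=(l+1)^2-l^2$,
$$\sum_{l\in\mathcal L}(2l+1)=(l_2+1)^2-l_1^2=l_2(l_2+1)-l_1(l_1+1)+l_1+l_2+1\le2\delta X^2+4X+1 .$$
Since $u|_S$ is supported in $A$, each $\hat u_{lm}$ is the integral over $A$ of $u$ against $R^{-1}\overline{Y_{lm}(x/R)}$. By Cauchy–Schwarz and $\sum_m|Y_{lm}|^2=\frac{2l+1}{4\pi}$,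
$$\sum_{l\in\mathcal L,\,m}|\hat u_{lm}|^2\le\|u\|^2_{L^2(A)}\frac{|A|}{R^2}\sum_{l\in\mathcal L}\frac{2l+1}{4\pi}\le\Big(\delta\sigma^2+\frac{2\sigma}R+\frac1{2R^2}\Big)\|u\|^2_{L^2(A)}\le\tfrac12\|u\|^2_{L^2(A)}$$
for $R$ large, because $|A|\le2\pi$, $\sigma<3$ and so $\delta\sigma^2<\frac14$. Hence the modes $l\notin\mathcal L$ carry at least half of $\|u\|^2_{L^2(A)}$. By (H4) on these modes and $P_l+q_l\ge0$ on the others, the exterior term is at least $c_2\|u\|^2_{L^2(A)}-\frac CR\|u\|^2$.

**Step 4 (from the trace on $A$ to $\beta_u$).** Along vertical segments from $\omega\times\{h_0\}$ to $A$, of length at most $1/R$, and since the area element of $A$ is at least $dx'$,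
$$|\beta_u|^2\le\int_\omega|u(x',h_0)|^2dx'\le2\|u\|^2_{L^2(A)}+\tfrac2R\|\nabla u\|^2_{L^2(\mathcal C)} .$$

**Step 5 (sum).** Step 4 gives $c_2\|u\|^2_{L^2(A)}\ge\frac{c_2}2|\beta_u|^2-\frac{c_2}R\|\nabla u\|^2_{L^2(\mathcal C)}$. Adding Steps 1–3 and using (9.2) for the term $-10\|u\|^2_{L^2(\mathcal C)}$, then (9.1) and (9.2) again,
$$\operatorname{Re}(e^{i\pi/4}b_\lambda(u,u))\ge c_3\big(\|u_\perp\|^2_{H^1(W_0)}+|\beta_u|^2+\|\nabla u\|^2_{L^2(\mathcal C)}\big)-\tfrac CR\|u\|^2\ge c_4\|u\|^2-\tfrac CR\|u\|^2 ,$$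
and the claim follows for $R$ large. $\square$

## 10. The scalar equation, its zeros, and the end of the proof

**Step 1 (the number $\gamma$).** We condense everything in $H_s$ into one number. By (9.1), $|\beta_v|\le C\|v\|$ for $v\in H_s$. By Proposition 10 and Lax–Milgram there is a unique $g=g_\lambda\in H_s$ with
$$b_\lambda(g,v)=\bar\beta_v\qquad\text{for all }v\in H_s. \tag{10.1}$$
Let $\gamma(\kappa)=\beta_g$. From $c\|g\|^2\le|b_\lambda(g,g)|=|\beta_g|\le C\|g\|$ we get $|\gamma|\le C$ uniformly in $R$, and $\gamma$ is analytic in $\kappa$, because $b_\lambda$ is and inverses of analytic operator families are analytic.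

**Lemma 11.** For $\kappa\in\Delta_k$: $\ker A_{\mathcal O_0}(\lambda(\kappa))\ne0$ if and only if $\Phi(\kappa):=\sin\kappa h_0+\kappa\,\gamma(\kappa)\cos\kappa h_0=0$.

**Proof.** Let $u\ne0$ be in the kernel and $u_s$ its $H_s$-component. Testing (8.2) with $v\in H_1$, where $b_\lambda(u,v)=0$, gives $f_u''+\kappa^2f_u=0$, so $f_u=\alpha\sin\kappa s$ as $f_u(0)=0$. Testing with $v\in H_s$ and integrating by parts (the boundary term at $0$ vanishes since $f_v(0)=0$),
$$\alpha\kappa\cos(\kappa h_0)\,\bar\beta_v+b_\lambda(u_s,v)=0,$$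
so $u_s=-\alpha\kappa\cos(\kappa h_0)\,g$ by uniqueness in (10.1). Taking $\beta$, and using $\beta_u=\beta_{u_s}$: $\alpha\sin\kappa h_0=-\alpha\kappa\cos(\kappa h_0)\gamma$, i.e. $\alpha\Phi(\kappa)=0$. If $\alpha=0$, then $u_s=0$ and $f_u=0$, so the $H_1$-component $(f_u-\beta_u\chi)\varphi_11_{W_0}$ is also $0$ and $u=0$. Hence $\alpha\ne0$ and $\Phi(\kappa)=0$.

Conversely, if $\Phi(\kappa)=0$, put $u_s=-\kappa\cos(\kappa h_0)\,g$. Then $\beta_{u_s}=-\kappa\gamma\cos\kappa h_0=\sin\kappa h_0$, so $\sin\kappa s-\beta_{u_s}\chi(s)$ vanishes at $0$ and $h_0$, and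
$$u=u_s+(\sin\kappa x_3-\beta_{u_s}\chi)\,\varphi_11_{W_0}\in H$$
has $f_u=\sin\kappa s\ne0$. Testing with $H_1$ and with $H_s$ as above shows that $u$ is in the kernel. $\square$

So the model equation of Section 4 holds exactly, with an analytic $\gamma(\kappa)$ bounded uniformly in $R$.

**Step 2 (location of zeros).** On $\Delta_k$, $|\kappa|\le C/R$ and $|\cos\kappa h_0|\le\cosh1$, so $|\kappa\gamma\cos\kappa h_0|\le C_3/R$. For $|\zeta|\le1$, $|\sin\zeta-\zeta|\le|\zeta|(\sinh1-1)$, so $|\sin\zeta|\ge|\zeta|(2-\sinh1)\ge\frac12|\zeta|$; hence $|\sin\kappa h_0|\ge\frac12|\kappa h_0-k\pi|$ on $\Delta_k$. On the circle $|\kappa h_0-k\pi|=3C_3/R$ the sine is at least $\frac{3C_3}{2R}>\frac{C_3}R$. By Rouché, $\Phi$ has exactly one zero $\kappa_k$ inside, and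
$$\kappa_k=\frac{k\pi}{h_0}+O(R^{-2}),$$
an interior point of $\Delta_k$. Thus $\operatorname{Im}\kappa_k^2=2\operatorname{Re}\kappa_k\operatorname{Im}\kappa_k=O(R^{-3})$, and for $\lambda_k=\lambda(\kappa_k)$
$$\operatorname{Im}\lambda_k=\frac{\operatorname{Im}\kappa_k^2}{2\operatorname{Re}\lambda_k}=O(R^{-3}),\qquad\operatorname{Re}\lambda_k=\mu+O(R^{-2}),\qquad k=1,\dots,N, \tag{10.2}$$
and the $\lambda_k$ are distinct.

**Step 3 (discs for Lemma 9).** The image of the interior of $\Delta_k$ under $\kappa\mapsto\lambda$ is an open neighborhood of $\lambda_k$, and the zeros of $\Phi$ are isolated, since $\Phi$ is not identically zero on $\Delta_k$. So by Lemma 11 sufficiently small closed discs $\bar U_k\subset\mathcal D_R'$ centered at $\lambda_k$, contained in these images, pairwise disjoint and of radius at most $R^{-3}$, satisfy: $\ker A_{\mathcal O_0}(\lambda_k)\ne0$, and $A_{\mathcal O_0}(\lambda)$ is injective on $\partial U_k$.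

**Proof of Proposition 3.** Fix $R\ge R_N$, with $R_N$ large enough for all the above. Take $\varepsilon_n\downarrow0$. By (1.4), and since $\partial\mathcal O_0$ is a null set, the obstacles $\mathcal O_{\varepsilon_n}$ and $\mathcal O_0$ satisfy the hypotheses of Lemma 9 on each disc $\bar U_k$. So for $n$ large there is, for each $k=1,\dots,N$, some $\lambda_k^{(n)}\in U_k$ with $\ker A_{\mathcal O_{\varepsilon_n}}(\lambda_k^{(n)})\ne0$. By Lemma 8, which applies because $\mathcal O_{\varepsilon_n}$ has smooth boundary, and since the $U_k$ are disjoint, these are $N$ distinct resonances of $\mathcal O_{\varepsilon_n}$. By (10.2) and the radius bound they satisfy $|\operatorname{Im}\lambda|\le C_NR^{-3}$ and $|\operatorname{Re}\lambda-j_{0,1}|\le C_NR^{-2}$. By Proposition 6, $\mathcal O_{\varepsilon_n}\subset\bar B_R$ is non-trapping. $\square$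

With the deduction in Section 2 this proves Theorems 1 and 2: the conjecture is false.
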